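# Cubulated CAT(0) balls compared with sets of lattice cubes

**Theorem 1.** Let $X$ be a CAT(0) cubulation of a $3$-ball with $V\ge 1$ cubes and $A$ boundary squares. Then there is a set $S$ of exactly $V$ unit cubes of the cubic lattice of $\mathbb R^3$ with at most $A$ boundary squares.

This answers, in the affirmative, a question posed in Omer Angel, Itai Benjamini, Nizan Horesh, "An isoperimetric inequality for planar triangulations", arXiv:1604.05863 (2016): is it true that for every CAT(0) cubulation of a ball with $V$ cubes and $A$ boundary squares there is a set of $V$ lattice cubes with at most $A$ boundary squares? In plain words: if we build a ball out of $V$ cubes in a non-positively curved way, can its surface be smaller than that of every arrangement of $V$ cubes in the lattice? The theorem says no.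

## Cubulations, non-positive curvature, boundary squares

**Cubical complexes.** A finite cubical complex is a quotient of finitely many unit cubes by isometric identifications of faces, such that every open cube, of every dimension, injects. A "cube of $X$" may have any dimension, and a face of a cube is regarded as a cube of $X$ via the gluing. Each cube carries the Euclidean metric, and $X$ carries the resulting length metric: the distance between two points is the infimum of the lengths of paths joining them.

**CAT(0).** A geodesic metric space is CAT(0) if for every geodesic triangle, distances between points on its sides are at most the distances between the corresponding points of the Euclidean triangle with the same side lengths (the comparison triangle). We use these textbook consequences: a CAT(0) space is uniquely geodesic; it is contractible, and so is each nonempty convex subset, by sliding along geodesics to a fixed point; and the Alexandrov angle between two geodesics issuing from a vertex of a triangle is at most the corresponding angle of the comparison triangle. A space is non-positively curved if each point has a CAT(0) neighbourhood.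

**Cubulations of a ball.** A cubulation of a $3$-ball is a finite cubical complex $X$ glued from unit $3$-cubes (so every cube of $X$ lies in a $3$-cube) and homeomorphic to the closed $3$-ball. It is a CAT(0) cubulation if its length metric is CAT(0). Its boundary squares are the squares on the boundary sphere. The planar model to keep in mind is this: a triangulation of the whole plane is CAT(0) if and only if all vertex degrees are at least $6$, and for discs the condition concerns interior vertices. For discs made of squares, it is that every interior vertex has degree at least $4$.

**Boundary squares of a lattice set.** For a finite set $S$ of unit lattice cubes, these are the unit squares that are faces of exactly one cube of $S$.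

The two notions of boundary square agree. For a square $Q$ of $X$ let $\iota(Q)\ge 1$ be the number of pairs ($3$-cube, facet of it glued to $Q$). Near an interior point $x$ of $Q$, the space $X$ is $\iota(Q)$ half-balls glued along a common disc. So the local homology $H_3(X,X\setminus x)$ is $H_2$ of $\iota(Q)$ discs glued along their common boundary circle, which is $\mathbb Z^{\iota(Q)-1}$. In a $3$-manifold with boundary this group is $\mathbb Z$ at interior points and $0$ at boundary points. Hence $\iota(Q)=2$ if $Q\not\subset\partial X$ and $\iota(Q)=1$ if $Q\subset\partial X$. The boundary squares are exactly the squares with $\iota(Q)=1$.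

## Boxes, wheels, and three cubes around an edge

**Boxes.** The $a\times b\times c$ box has $V=abc$ and $A=2(ab+bc+ca)$. It already lies in the lattice, so there is nothing to prove.

**$k$ cubes around an edge, $k\ge 4$.** Let $P_k$ be the disc made of $k$ squares around one interior vertex. For $k\ge4$ it is CAT(0), and so is the product $P_k\times[0,1]$. It is a ball with $V=k$. Each square of $P_k$ has two outer edges, so $A=2k+2k=4k$. For $k\ge5$ it is not a piece of the lattice, where an edge lies in at most four cubes, so we cannot simply lay $X$ down in $\mathbb R^3$: the lattice set has to be a different object. A row of $k$ cubes has $4k+2$ boundary squares, which is too many. A compact planar layer of $k$ cubes will do: we shall see that its cells can have perimeter $2\lceil 2\sqrt k\rceil$, so it has $2k+2\lceil2\sqrt k\rceil\le 4k$ boundary squares, because $2\sqrt k\le k$ for $k\ge4$.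

**Three cubes around an edge.** For $k=3$ the complex $P_3\times[0,1]$ is still a cubulated ball, with $V=3$ and $A=12$. It is not CAT(0), since three right angles around the interior edge add up to less than $2\pi$. The conclusion of Theorem 1 fails for it. Three lattice cubes cannot be pairwise adjacent (colour the lattice cubes like a chessboard), so at most two squares are shared, and the boundary has at least $18-4=14$ squares. So curvature must enter the proof, and this example will show us where.

## Hyperplanes and the local product structure

Since we also want a statement in dimension $d$, in this section and the next two $X$ is any finite CAT(0) cube complex of dimension $d\ge1$. For Theorem 1 take $d=3$. Write [BH] for Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*.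

**Midcubes and hyperplanes.** For a $k$-cube $C$ with $k\ge1$, a midcube is a subset $\{x_i=\frac12\}$. It meets a face of $C$ in the empty set or in a midcube of that face. So the midcubes of all cubes of $X$, glued by the restricted identifications, form a finite cube complex $\mathcal M$ with a natural map $f:\mathcal M\to X$. If $x$ lies in the open cube $\operatorname{int}C$, the points of $f^{-1}(x)$ correspond bijectively to the coordinates $i$ of $C$ with $x_i=\frac12$. The connected components $H$ of $\mathcal M$ are the abstract hyperplanes. Their images $h=f(H)$ are the hyperplanes.

*Example.* In the $a\times b\times c$ box the hyperplanes are $a+b+c$ flat rectangles parallel to the coordinate planes. In $P_k$ there is one hyperplane for each of the $k$ inner edges: it crosses the two squares adjacent to that edge and leaves through the opposite outer edges.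

**The product neighbourhood.** The purpose of this step is to see that near any point a hyperplane looks like a coordinate slice. Let $x\in\operatorname{int}C$ and let $J$ be a set of coordinates of $C$ with $x_j=\frac12$ for $j\in J$. By [BH, I.7.16 and I.7.39], a small ball about $x$ is isometric to a ball about the apex of the Euclidean cone over the link of $x$. This cone is the union of the tangent cones at $x$ of the cubes $C'$ having $C$ as a face, counted with incidences. Each has the form
$$T_xC'=T_xC\times[0,\infty)^{\dim C'-\dim C}=\mathbb R^J\times\bigl(\mathbb R^{\dim C-|J|}\times[0,\infty)^{\dim C'-\dim C}\bigr),$$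
and the gluings respect the common factor $\mathbb R^J\subset T_xC$. So the whole cone is $\mathbb R^J\times K'$, where $K'$ is glued from the second factors, with the $\ell^2$-product metric. Hence $x$ has a neighbourhood isometric to a neighbourhood of the base point in
$$W\times(-\varepsilon,\varepsilon)^J,\tag{1}$$
where $W$ is a small ball about the apex of $K'$, and after shrinking we may take the neighbourhood to be such a product.

For $j\in J$, let $y_j\in f^{-1}(x)$ be the point corresponding to $j$. By the same theorem applied to $\mathcal M$, a small ball about $y_j$ is a ball about the apex of the union of the cones $T_xC'\cap\{u_j=0\}$, that is, of $\mathbb R^{J\setminus j}\times K'$. So $f$ maps it isometrically onto a neighbourhood of $x$ in the slice $\{u_j=0\}$ of (1). In particular $f$ is locally an isometric embedding.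

We recall [BH, II.4.14]: if $Y$ and $X$ are complete connected metric spaces, $X$ non-positively curved and $Y$ locally a length space, and $f:Y\to X$ is locally an isometric embedding, then $Y$ is non-positively curved, $f_*$ is injective on fundamental groups, and every lift of $f$ to the universal covers is an isometric embedding.

**Lemma 1.** For each abstract hyperplane $H$, the map $f|_H$ is an isometric embedding, and its image $h$ is a compact convex subset of $X$. The midcubes of one cube $C$ belong to pairwise distinct hyperplanes, one for each coordinate of $C$. Distinct abstract hyperplanes have distinct images.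

*Proof.* $H$ is a compact connected length space, and $X$ is complete, non-positively curved and simply connected. By [BH, II.4.14], $\pi_1(H)$ injects into $\pi_1(X)=1$, so $H$ is simply connected. Then $H$ and $X$ are their own universal covers, and $f|_H$ is an isometric embedding. Its image is compact and contains a geodesic between any two of its points. Since $X$ is uniquely geodesic, the image is convex.

All midcubes of $C$ contain the centre of $C$, and they give distinct points of $\mathcal M$ over it. As $f|_H$ is injective, no two of them lie in the same $H$.

Finally, each midcube has vertices, which are midpoints of edges of $X$, so each component of $\mathcal M$ contains a point lying over the midpoint of an edge. Such a midpoint has a single preimage in $\mathcal M$, so it lies in the image of only one component. $\square$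

Two consequences will be used constantly.

* **(i)** If $x\in\operatorname{int}C$ lies on $r$ distinct hyperplanes, then $r$ distinct coordinates of $x$ in $C$ equal $\frac12$. Hence $r\le\dim C\le d$.
* **(ii)** If $p\in h_1\cap\dots\cap h_r$ with the $h_i$ distinct, there is a neighbourhood (1) of $p$ with $J=\{1,\dots,r\}$ in which $h_i$ is exactly $\{u_i=0\}$. Indeed $f|_{H_i}$ is isometric, so points of $h_i$ near $p$ come from points of $H_i$ near the preimage of $p$ in $H_i$. A small ball there is mapped onto a neighbourhood of $p$ in the slice.

## Pairwise crossing hyperplanes have a common point

In $P_3$ the three hyperplanes cross pairwise, at the centres of the three squares, but have no common point. In a CAT(0) complex this cannot happen.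

**Lemma 2** (Helly; compare Sageev, Proc. LMS 71 (1995), Section 4)**.** Distinct hyperplanes $h_1,\dots,h_n$ that intersect pairwise have a common point.

*Proof.* We induct on $n$. The case $n\le2$ is trivial. Let $n\ge3$.

**Step 1: set up a triangle.** The aim is to turn the absence of a common point into a geodesic triangle. Put
$$Z=h_1\cap\dots\cap h_{n-2},\qquad Y=Z\cap h_{n-1},\qquad Y'=Z\cap h_n .$$
These sets are compact and convex, and $Y,Y'$ are nonempty by induction. Suppose $Y\cap Y'=\emptyset$. Choose $p\in Y$ and $q\in Y'$ at minimal distance $d(p,q)>0$, and pick $r\in h_{n-1}\cap h_n$. If $r=p$, then $p\in Z\cap h_n=Y'$, so $p\in Y\cap Y'$, which is excluded. Likewise $r\ne q$. The geodesic $\gamma=[p,q]$ lies in the convex set $Z$.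

**Step 2: $\gamma$ leaves $p$ perpendicularly to $h_{n-1}$.** Take the neighbourhood $W\times(-\varepsilon,\varepsilon)^{n-1}$ of $p$ from (ii), in which $h_i=\{u_i=0\}$ for $i\le n-1$. Parametrize $\gamma$ by arclength from $p$. Since $\gamma\subset Z$, for small $\tau$
$$\gamma(\tau)=(w(\tau),0,\dots,0,u_{n-1}(\tau)).$$
A geodesic in an $\ell^2$-product has factors of constant speed, say $a$ for $w$ and $b$ for $u_{n-1}$, with $a^2+b^2=1$; in particular $|u_{n-1}(\tau)|=b\tau$. Suppose $a>0$. The point $(w(\tau),0,\dots,0)$ lies in $Z\cap h_{n-1}=Y$, and its distance from $\gamma(\tau)$ is $b\tau<\tau$. So its distance to $q$ is less than $\tau+(d(p,q)-\tau)=d(p,q)$, against the choice of $p$ and $q$. Hence $a=0$, and $\gamma$ runs along the factor $u_{n-1}$.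

**Step 3: two right angles.** The aim is to contradict CAT(0). The geodesic $[p,r]$ lies in $h_{n-1}$, hence in $\{u_{n-1}=0\}$ near $p$. For small $\sigma,\tau$, the points at distance $\tau$ from $p$ on $\gamma$ and at distance $\sigma$ on $[p,r]$ are at distance $\sqrt{\sigma^2+\tau^2}$, by the product metric. So $\angle_p(q,r)=\pi/2$. By the same argument at $q$, with $h_n$ in place of $h_{n-1}$, $\angle_q(p,r)=\pi/2$. By CAT(0), the comparison triangle of the three distinct points $p,q,r$ has angles at least $\pi/2$ at both $p$ and $q$. The law of cosines then gives $d(q,r)^2\ge d(p,q)^2+d(p,r)^2>d(p,r)^2$ and, symmetrically, $d(p,r)^2>d(q,r)^2$, which is absurd.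

So $Y\cap Y'=h_1\cap\dots\cap h_n$ is nonempty. $\square$

## The crossing graph counts cubes and boundary squares

**Crossing graph.** Let $G$ be the graph whose vertices are the hyperplanes of $X$, with $h\sim h'$ if and only if $h\ne h'$ and $h\cap h'\neq\emptyset$. A $k$-clique is a set of $k$ pairwise adjacent vertices, and $K_r$-free means having no $r$-clique. We say that a $k$-cube is dual to the $k$-clique formed by the $k$ distinct hyperplanes of its midcubes, all of which pass through its centre.

**Lemma 3.** Let $X$ be a finite CAT(0) cube complex of dimension $d\ge 1$ with crossing graph $G$.

1. $G$ is $K_{d+1}$-free.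
2. Sending a $d$-cube to the clique dual to it is a bijection from $d$-cubes to $d$-cliques.
3. Let $\sigma$ be a $(d-1)$-clique and $\Gamma$ the intersection of its hyperplanes ($\Gamma=X$ if $d=1$). Then $\Gamma$ is a nonempty finite tree. Its vertices are the $(d-1)$-cubes dual to $\sigma$, its edges come from the $d$-cubes whose dual clique contains $\sigma$, and the degree of a vertex is the number of incidences of that $(d-1)$-cube with $d$-cubes.

*Proof.* *Part 1.* By Lemma 2, the hyperplanes of a $(d+1)$-clique would have a common point, contradicting (i).

*Part 2.* Let $\{h_1,\dots,h_d\}$ be a $d$-clique. By Lemma 2 the set $h_1\cap\dots\cap h_d$ is nonempty, and it is convex. By (i) each of its points has $d$ coordinates $\frac12$ in some open $d$-cube, so it is the centre of a $d$-cube. Being finite and convex, the set is one point, the centre of one $d$-cube, whose $d$ hyperplanes are therefore $h_1,\dots,h_d$. Any $d$-cube dual to this clique has its centre in the set, so there is exactly one.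

*Part 3.* $\Gamma$ is nonempty by Lemma 2 and convex. A point of $\Gamma$ lying in $\operatorname{int}C$ has at least $d-1$ coordinates equal to $\frac12$ that belong to the hyperplanes of $\sigma$. Either it is the centre of a $(d-1)$-cube dual to $\sigma$, or $C$ is a $d$-cube whose dual clique contains $\sigma$, and the point lies on the segment of $C$ on which the $d-1$ coordinates belonging to $\sigma$ equal $\frac12$. By Lemma 1 these coordinates are determined by $\sigma$, so each such $d$-cube contributes one segment. The segment joins the centres of two opposite facets, which are $(d-1)$-cubes dual to $\sigma$. The ends of segments at the centre of a given $(d-1)$-cube correspond to the pairs ($d$-cube, facet glued to it). So $\Gamma$ is a finite graph with the stated vertices, edges and degrees. (The natural map from the abstract finite graph to $\Gamma$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism.) As a nonempty convex set $\Gamma$ is contractible, and a contractible graph is a tree. $\square$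

**Proposition 1.** Let $X$ be a CAT(0) cubulation of a $3$-ball with $V\ge1$ cubes and $A$ boundary squares, and let its crossing graph $G$ have $e$ edges and $t$ triangles. Then $G$ is $K_4$-free, $t=V$, and $2e=A$.

*Proof.* The first two claims are parts 1 and 2 of Lemma 3 with $d=3$. For the third, take an edge $hh'$ of $G$. By part 3, $\Gamma=h\cap h'$ is a tree whose vertices are the squares $Q$ dual to $hh'$, and $Q$ has degree $\iota(Q)\in\{1,2\}$. A tree with all degrees in $\{1,2\}$ is a path with at least one edge, so it has exactly two vertices of degree $1$. Hence exactly two boundary squares are dual to each edge of $G$. Every boundary square is dual to exactly one edge, so $A=2e$. $\square$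

*Examples.* For the box, $G$ is the complete tripartite graph $K_{a,b,c}$, with $abc$ triangles and $ab+bc+ca$ edges. For $P_k\times[0,1]$ with $k\ge4$, the hyperplanes of $P_k$ form a cycle of length $k$, and the horizontal hyperplane crosses all of them. So $G$ is a wheel with $k$ triangles and $2k$ edges, in accordance with $V=k$, $A=4k$. For the excluded complex $P_3\times[0,1]$ the same recipe gives $K_4$: four triangles, but only three cubes.

*Two cubes by hand.* If $V=2$, then $G$ has two triangles. They share at most one edge, so $e\ge5$ and $A\ge10$, and two adjacent lattice cubes have exactly $10$ boundary squares.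

Theorem 1 is now a question on graphs: given a $K_4$-free graph with $e$ edges and $t$ triangles, find $t$ lattice cubes with at most $2e$ boundary squares.

## Peeling a $K_4$-free graph

We use Mantel's theorem, and later also its case of equality.

**Mantel's theorem.** A triangle-free graph with $n\ge1$ vertices and $m$ edges has $m\le n^2/4$. If $m=n^2/4$, then $n$ is even and the graph is $K_{n/2,n/2}$.

*Proof.* Adjacent vertices $x,y$ have disjoint neighbourhoods, so $\deg x+\deg y\le n$. Summing over edges, $\sum_x(\deg x)^2\le mn$. By Cauchy–Schwarz, $\sum_x(\deg x)^2\ge(2m)^2/n$, so $m\le n^2/4$. In case of equality all degrees equal $2m/n=n/2$. Take an edge $xy$. The sets $N(x)$ and $N(y)$ are disjoint, have $n/2$ elements each, and are independent sets. So all edges run between them, and there are $n^2/4$ of them, hence all possible ones. $\square$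

**Why a smooth inequality is not enough.** One naturally aims first for $A\ge 6V^{2/3}$, the inequality with equality for $n\times n\times n$ grids. It is true (Theorem 2 below), but it does not give Theorem 1. For $V=7$ it says $A\ge 6\cdot7^{2/3}=21.95\ldots$, that is, $A\ge22$. But for a set of $7$ lattice cubes whose three coordinate projections have sizes $a,b,c$, the Loomis–Whitney inequality gives $abc\ge 49$. If $a+b+c\le11$ then $abc\le 4\cdot4\cdot3=48$, so $a+b+c\ge12$. Each column of the set in each direction has at least two boundary squares, so there are at least $24$. The smooth bound would thus leave open a CAT(0) ball with $A=22$ and no matching lattice set. We have to keep the integer roundings.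

**Peeling all vertices, and what is missing.** Remove the vertices of $G$ one at a time. Suppose that, when its turn comes, the $i$-th vertex has $\delta_i$ neighbours left and lies in $\tau_i$ triangles of what is left. Its remaining neighbourhood is triangle-free, as $G$ is $K_4$-free, so it has $\tau_i\le\delta_i^2/4$ edges by Mantel, and $\delta_i\ge\lceil2\sqrt{\tau_i}\,\rceil$. Summing,
$$t=\sum_i\tau_i,\qquad e=\sum_i\delta_i\ \ge\ \sum_i\lceil 2\sqrt{\tau_i}\,\rceil .$$
This looks like a recipe for a stack of layers, one layer of $\tau_i$ cubes for each vertex, each as compact as possible. If the layers are nested and decreasing, such a stack has $2\sum_i\lceil2\sqrt{\tau_i}\,\rceil$ vertical boundary squares, which $2e$ pays for. But it also has $2\max_i\tau_i$ horizontal ones, at its top and bottom, for which nothing has been set aside. For $K_{2,2,2}$, peeling the two vertices of one class first gives $\tau=4,4,0,0,0,0$. The bound is $8$, and the stack, a $2\times2\times2$ block, needs $12$ edges, which is the true value of $e$. The four missing edges are those of the $K_{2,2}$ left after the first two vertices: the edges inside the neighbourhood of the first vertex.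

So we do not peel inside the neighbourhood of a vertex of maximal triangle count. Its edges are kept to pay for the top and bottom.

**Proposition 2.** Let $G$ be a finite $K_4$-free graph with $e$ edges and $t\ge1$ triangles, and let $T$ be the maximum number of triangles through a vertex. Then there are integers $T=t_1,t_2,\dots,t_m$ with $0\le t_i\le T$, $\sum t_i=t$ and
$$e\ \ge\ T+\sum_{i=1}^m\lceil 2\sqrt{t_i}\,\rceil .\tag{2}$$

*Proof.* **Step 1: fix the part that is not peeled.** Let $v$ be a vertex in $T$ triangles, $N=N(v)$ its neighbourhood, and $\{w_1=v,w_2,\dots,w_m\}$ the set of vertices outside $N$. Triangles through $v$ correspond to edges of $G[N]$, so $G[N]$ has $T$ edges. It is triangle-free because $G$ is $K_4$-free.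

**Step 2: peel the rest and count.** Let $G_i=G-\{w_1,\dots,w_{i-1}\}$, let $d_i$ be the degree of $w_i$ in $G_i$, and $t_i$ the number of triangles of $G_i$ through $w_i$. Then $t_1=T$ and $t_i\le T$. Since $G[N]$ has no triangle, each triangle of $G$ contains some $w_i$, and counting it at the first such vertex gives $\sum t_i=t$. Counting each edge not inside $N$ at its first endpoint among the $w_i$ gives
$$e=T+\sum_{i=1}^m d_i.\tag{3}$$

**Step 3: bound each degree.** The neighbourhood of $w_i$ in $G_i$ induces a triangle-free graph with $d_i$ vertices and $t_i$ edges. By Mantel, $t_i\le d_i^2/4$, so $d_i\ge\lceil2\sqrt{t_i}\,\rceil$ because $d_i$ is an integer. Insert this in (3). $\square$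

## Quasi-squares and the layered lattice set

**Quasi-squares.** A down-set of unit cells in the quadrant is a set containing, with each cell, all cells weakly to its left and below. The perimeter, the number of unit edges lying on exactly one cell, of a nonempty down-set is $2(\text{rows}+\text{columns})$: each row has one left and one right boundary edge, and each column one bottom and one top boundary edge. We define down-sets $D_1\subset D_2\subset\cdots$ with $|D_k|=k$, and $D_0=\emptyset$, by growing squares. Let $s\ge0$.

* For $s^2<k\le s^2+s$, $D_k$ is the $s\times s$ square plus the bottom $k-s^2$ cells of the adjacent new column. It has $s$ rows and $s+1$ columns.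
* For $s^2+s<k\le(s+1)^2$, $D_k$ is the full rectangle with $s$ rows and $s+1$ columns plus the leftmost $k-s^2-s$ cells of the new row. It has $s+1$ rows and $s+1$ columns.

They are nested, since each step adds one cell. In the first case $s^2<k<(s+\frac12)^2$, so $2s<2\sqrt k<2s+1$ and $\lceil2\sqrt k\,\rceil=2s+1$. In the second case $(s+\frac12)^2<k\le(s+1)^2$, since $k\ge s^2+s+1$, and $\lceil2\sqrt k\,\rceil=2s+2$. In both cases $\text{rows}+\text{columns}=\lceil2\sqrt k\,\rceil$, so
$$\text{perimeter}(D_k)=2\lceil2\sqrt k\,\rceil .$$

*Proof of Theorem 1.* **Step 1: get the layer sizes from $X$.** By Proposition 1 the crossing graph of $X$ is $K_4$-free with $t=V\ge1$ triangles and $e=A/2$ edges. Apply Proposition 2, and order the numbers so that $t_1\ge t_2\ge\dots\ge t_m$. As $T$ is their maximum, still $t_1=T$.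

**Step 2: stack the layers.** Let
$$S=\bigcup_{i=1}^m D_{t_i}\times[i-1,i].$$
It has $\sum t_i=V$ cubes.

**Step 3: count boundary squares.** A vertical unit square in the $i$-th layer is a boundary square exactly when the corresponding edge lies on exactly one cell of $D_{t_i}$. So there are $\sum_i2\lceil2\sqrt{t_i}\,\rceil$ vertical boundary squares. Since $D_{t_1}\supset D_{t_2}\supset\cdots$, the cubes over each of the $T$ cells of $D_{t_1}$ form one contiguous column, with exactly two horizontal boundary squares. In total, by (2), the number of boundary squares of $S$ is
$$2T+2\sum_{i=1}^m\lceil2\sqrt{t_i}\,\rceil\ \le\ 2e=A.\qquad\blacksquare$$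

## The sharp constant $6$ and its equality case

**Theorem 2.** For a CAT(0) cubulation of a $3$-ball, $A\ge6V^{2/3}$, with equality if and only if $X$ is the $n\times n\times n$ grid cube for some $n$.

*Proof.* **Step 1: the inequality for graphs.** Let $G$ be $K_4$-free with $t\ge1$, in the notation of the proof of Proposition 2. From $t_i\le T$ we get $\sqrt{t_i}\ge t_i/\sqrt T$. With the inequality of the arithmetic and geometric means,
$$e=T+\sum d_i\ \ge\ T+2\sum\sqrt{t_i}\ \ge\ T+\frac t{\sqrt T}+\frac t{\sqrt T}\ \ge\ 3t^{2/3}.\tag{4}$$
So $e\ge3t^{2/3}$ for every $K_4$-free graph, trivially if $t=0$. With $e=A/2$ and $t=V$ we get $A\ge6V^{2/3}$. The grid has $V=n^3$ and $A=6n^2$, so it gives equality.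

**Step 2: read off the numbers.** Suppose now that $X$ gives equality, so that (4) consists of equalities. The last one says that the three terms are equal: $T^{3/2}=t$. The others say $t_i\in\{0,T\}$ and $d_i=2\sqrt{t_i}$ for all $i$. This holds for every ordering of $W=V(G)\setminus N$ with $w_1=v$, since the ordering was arbitrary. The number of $i$ with $t_i=T$ is $t/T=\sqrt T=:n$, so $n$ is an integer and
$$T=n^2,\qquad t=n^3,\qquad e=3n^2 .$$
Also $|N|=d_1=2n$, and the triangle-free graph $G[N]$ has $n^2$ edges. By the equality case of Mantel's theorem, $G[N]=K_{n,n}$.

**Step 3: locate the vertices outside $N$ by reordering.** Each hyperplane passes through the midpoint of an edge of $X$, each edge lies in a $3$-cube, and this cube has two further hyperplanes. So $G$ has no isolated vertices. Let $w\in W\setminus\{v\}$. Since $w\not\sim v$, placing $w$ second gives $d_2=\deg w>0$. Hence $t_2=T$ and $\deg w=2n$, and $w$ lies in $n^2$ triangles. Placing $w$ last, the graph left is $G[N\cup\{w\}]$, so $|N(w)\cap N|=d_m\in\{0,2n\}$. Therefore either $N(w)=N$ or $N(w)\subset W$. Let $B\subset W$ be the set of vertices of the second kind, and $n_1\ge1$ the number of vertices of the first kind, including $v$. Vertices of the first kind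 have no neighbours in $W$, so vertices of $B$ have neighbours only in $B$. Thus $G$ is the disjoint union of $K_{n,n,n_1}$ and $G[B]$.

**Step 4: exclude $B$.** If $B\neq\emptyset$, both parts contain triangles, say $a>0$ and $b>0$ of them. Apply the inequality of Step 1 to both parts:
$$e\ge3a^{2/3}+3b^{2/3}>3(a+b)^{2/3}=3t^{2/3},$$
where the strict inequality follows from $\lambda^{2/3}>\lambda$ for $\lambda=\frac a{a+b}$ and $\lambda=\frac b{a+b}$. This contradicts equality. So $B=\emptyset$, and $n^2n_1=t=n^3$ gives $G=K_{n,n,n}$.

**Step 5: from the graph back to $X$.** The hyperplanes of $X$ split into three classes of $n$ such that hyperplanes of different classes always cross, and hyperplanes of the same class never do. We use Caprace–Sageev (*Rank rigidity for CAT(0) cube complexes*, GAFA 21 (2011), Lemma 2.5): a partition of the hyperplanes into classes such that hyperplanes of different classes always cross comes from a product decomposition of the complex. So $X=X_1\times X_2\times X_3$ as cube complexes, where $X_j$ has $n$ hyperplanes, pairwise non-crossing. A square in $X_j$ would have two crossing hyperplanes, so $X_j$ has no squares. As a factor of a CAT(0) space it is CAT(0), so it is a contractible graph, that is, a tree.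 Each of its edges is crossed by its own hyperplane, so it has $n$ edges. If some $X_j$ had a vertex of degree at least $3$, the product of this vertex with an edge of each of the other two factors would be a square of $X$ lying in at least three $3$-cubes. This is impossible, since $\iota\le2$. So each $X_j$ is a path of length $n$, and $X$ is the $n\times n\times n$ grid. $\square$

## Dimension $d$, cliques and shadows

**Theorem 3.** Let $X$ be any finite CAT(0) cube complex of dimension $d\ge1$ with $V$ $d$-cubes, and let $A$ be the number of $(d-1)$-cubes lying in exactly one $d$-cube (counted with incidences). Then there is a set of $V$ unit cubes in the lattice of $\mathbb R^d$ with at most $A$ boundary facets. In particular $A\ge2d\,V^{(d-1)/d}$. This applies to CAT(0) cubulations of $d$-balls.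

Here a boundary facet is a facet of exactly one cube of the set. No ball is assumed, and $X$ may have parts of lower dimension. For $d=2$ the proof can be said in two lines: $G$ is triangle-free with $V$ edges, each hyperplane that crosses a square is a tree with at least two leaves, so if there are $n$ such hyperplanes then $A\ge2n$. Mantel gives $n\ge\lceil2\sqrt V\,\rceil$, and $D_V$ has perimeter $2\lceil2\sqrt V\,\rceil\le A$. The general case peels as in Proposition 2, by induction on $d$.

**Projections and shadows.** Let $\mathbb N=\{0,1,2,\dots\}$. For a finite $S\subset\mathbb N^d$ let $\pi_j(S)$ be its projection deleting the $j$-th coordinate, $\pi(S)=\sum_{j=1}^d|\pi_j(S)|$, and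
$$\mu_d(m)=\min_{|S|=m}\pi(S),\qquad\mu_d(0)=0.$$
The shadow of a family of $d$-sets is the family of all $(d-1)$-sets obtained by deleting one element from a member. In colex order, a set $F$ precedes $F'\ne F$ if the largest element of their symmetric difference lies in $F'$.

For $d\ge4$ we use the following theorem. For $d\le3$, only the sets $D_m$ will be needed.

**(FFK)** (Frankl–Füredi–Kalai, *Shadows of colored complexes*, Math. Scand. 63 (1988) 169–178.) Among families of $m$ $d$-sets in a $d$-coloured ground set whose members have all colours distinct, the shadow is minimized by the first $m$ sets, in colex order, among the $d$-subsets of $\mathbb N$ with pairwise distinct residues mod $d$.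

**Nested optimal down-sets.** The purpose of this step is to have, for each $d$, down-sets
$$I^d_1\subset I^d_2\subset\cdots\subset\mathbb N^d,\qquad|I^d_m|=m,\qquad\pi(I^d_m)=\mu_d(m),\qquad I^d_0=\emptyset.$$
(A down-set in $\mathbb N^d$ is closed under decreasing coordinates.) Identify $(x_1,\dots,x_d)\in\mathbb N^d$ with the set $\{dx_j+j: 1\le j\le d\}$ of positive integers with distinct residues mod $d$; only the order matters in (FFK), so we use the positive integers there. Deleting the element of colour $j$ corresponds to deleting the $j$-th coordinate, so the shadow of $S$ is the disjoint union of the $\pi_j(S)$ and has $\pi(S)$ elements. Let $I^d_m$ consist of the first $m$ points in colex order. By (FFK), $\pi(I^d_m)=\mu_d(m)$. The sets are nested by construction. Decreasing one coordinate replaces one element by a smaller one, which moves a set earlier in colex, so they are down-sets.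

For $d=1,2$ we can do without (FFK). For $d=1$ take intervals: the only projection is to a point, so $\mu_1(m)=1$ for $m\ge1$. For $d=2$ take $I^2_m=D_m$, with cells recorded by their coordinates. Then $\pi(D_m)=\text{rows}+\text{columns}=\lceil2\sqrt m\,\rceil$. This is minimal, since a set of $m$ points with projections of sizes $a,b$ has $m\le ab\le((a+b)/2)^2$. For instance, colex for $d=2$ begins $\{1,2\},\{2,3\},\{1,4\},\{3,4\},\{2,5\},\{4,5\}$, that is, $(0,0),(1,0),(0,1),(1,1),(2,0),(2,1)$, which is the growth of the $D_m$.

**Lemma 4.** Let $G$ be a finite $K_{d+1}$-free graph with $m$ $d$-cliques, and let $s_d(G)$ be the number of $(d-1)$-cliques contained in a $d$-clique. Then $s_d(G)\ge\mu_d(m)$. Moreover, if $m\ge1$, there is a down-set $S\subset\mathbb N^d$ with $m$ elements and $\pi(S)\le s_d(G)$.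

*Proof.* The first claim is trivial for $m=0$, so let $m\ge1$. The second claim implies the first, by definition of $\mu_d$. We prove the second by induction on $d$.

**Step 1: $d=1$.** The only $0$-clique is $\emptyset$, so $s_1(G)=1$, and the interval $S=I^1_m$ has $\pi(S)=1$.

**Step 2: peel.** Let $d\ge2$. This step bounds $s_d(G)$ from below by a sum over layers. Choose $v$ in the maximum number $T$ of $d$-cliques, put $N=N(v)$, let $\{w_1=v,w_2,\dots\}$ be the vertices outside $N$, and $G_i=G-\{w_1,\dots,w_{i-1}\}$. Let $L_i$ be the graph induced by $G_i$ on the neighbours of $w_i$ in $G_i$, and $t_i$ its number of $(d-1)$-cliques, which is the number of $d$-cliques of $G_i$ through $w_i$. Then $L_i$ is $K_d$-free, $t_i\le T$ and $t_1=T$. Since $G[N]$ is $K_d$-free, each $d$-clique contains a vertex outside $N$, and counting it at the first one gives $\sum t_i=m$.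

Now count the $(d-1)$-cliques contained in $d$-cliques. Inside $N$ there are $T$ cliques of size $d-1$, and all of them extend by $v$. Next fix $i$. If $\kappa$ is a $(d-2)$-clique of $L_i$ contained in a $(d-1)$-clique $\kappa'$ of $L_i$, then $\kappa\cup\{w_i\}$ is a $(d-1)$-clique contained in the $d$-clique $\kappa'\cup\{w_i\}$, and its first vertex outside $N$ is $w_i$. So at least $s_{d-1}(L_i)\ge\mu_{d-1}(t_i)$ cliques have $w_i$ as first vertex outside $N$, by induction. These classes are disjoint, so
$$s_d(G)\ \ge\ T+\sum_i\mu_{d-1}(t_i).\tag{5}$$

**Step 3: stack.** This step realizes the right side of (5). Reorder so that the $t_i$ decrease; still $t_1=T$. Let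
$$S=\bigcup_i I^{d-1}_{t_i}\times\{i-1\}\subset\mathbb N^d .$$
It has $\sum t_i=m$ elements, and it is a down-set since the layers are nested down-sets, decreasing in $i$. Deleting the last coordinate gives $I^{d-1}_{t_1}$, with $T$ points. Deleting one of the other coordinates acts in each layer separately, so the other projections have $\sum_i\pi(I^{d-1}_{t_i})=\sum_i\mu_{d-1}(t_i)$ points in all. Hence $\pi(S)=T+\sum_i\mu_{d-1}(t_i)\le s_d(G)$. $\square$

The proof for a given $d$ uses the nested sets in dimensions at most $d-1$ only. So (FFK) enters for $d\ge4$ and not before.

*Proof of Theorem 3.* **Step 1: bound $A$ by cliques.** Let $G$ be the crossing graph. By Lemma 3 it is $K_{d+1}$-free and has $V$ $d$-cliques, and $V\ge1$ as $X$ has dimension $d$. Let $\sigma$ be a $(d-1)$-clique contained in a $d$-clique. The tree $\Gamma$ of Lemma 3 has an edge, coming from the $d$-cube dual to that $d$-clique. So it has at least two leaves, and these are $(d-1)$-cubes dual to $\sigma$ lying in exactly one $d$-cube. A $(d-1)$-cube is dual to only one clique, so distinct $\sigma$ give disjoint sets of leaves. Hence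
$$A\ \ge\ 2s_d(G).$$

**Step 2: build the lattice set.** Let $S$ be the down-set of Lemma 4 with $V$ elements and $\pi(S)\le s_d(G)$, each point being read as a unit cube. Over each point of $\pi_j(S)$, the line in the $j$-th direction meets the down-set $S$ in an interval starting at $0$, which has exactly two boundary facets in that direction. So $S$ has exactly $2\pi(S)\le 2s_d(G)\le A$ boundary facets.

**Step 3: the explicit bound.** The Loomis–Whitney inequality says $\prod_j|\pi_j(S)|\ge|S|^{d-1}$. With the inequality of the means,
$$A\ge2\pi(S)\ge2d\Bigl(\prod_j|\pi_j(S)|\Bigr)^{1/d}\ge2d\,V^{(d-1)/d}.$$

**Step 4: balls.** In a cubulated $d$-ball the argument with half-balls from the beginning shows that the boundary $(d-1)$-cubes are exactly those lying in one $d$-cube, counted with incidences. So $A$ is then the number of boundary facets. $\square$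

## Seven cubes: the CAT(0) minimum is $26$, the lattice has $24$

The $2\times2\times2$ block minus a corner cube has $V=7$ and $24$ boundary squares: removing the corner takes away three boundary squares and exposes three others. It is not CAT(0). In the link of the central vertex, three vertices are pairwise joined by edges, but the triangle they span, which belonged to the removed cube, is absent, so the link condition fails. In terms of hyperplanes, six of them form $K_{2,2,2}$, with eight triangles but seven cubes. Nor is there any other CAT(0) ball that does as well.

**Proposition 3.** Every CAT(0) cubulation of a ball with $7$ cubes has $A\ge26$, and $26$ is attained by a $2\times3\times1$ block with one cube on top.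

*Proof.* By Proposition 1 it suffices to show that a $K_4$-free graph with $t=7$ has $e\ge13$. Use (3) and $d_i\ge c(t_i):=\lceil2\sqrt{t_i}\,\rceil$, where
$$c(1),\dots,c(7)=2,3,4,4,5,5,6 .$$
Recall that $t_1=T$, all $t_i\le T$, and $\sum t_i=7$. We go through the values of $T$.

* $T=7$: $e\ge7+6=13$.
* $T=6$: the rest sums to $1$, so $e\ge6+5+2=13$.
* $T=5$: the rest sums to $2$, split as $(2)$ or $(1,1)$ and costing at least $3$, so $e\ge5+5+3=13$.
* $T=3$: $c(k)\ge\frac43k$ for $k\le3$, so $\sum d_i\ge\lceil28/3\rceil=10$ and $e\ge13$.
* $T=2$: $c(k)\ge\frac32k$ for $k\le2$, so $\sum d_i\ge\lceil21/2\rceil=11$ and $e\ge13$.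
* $T=1$: seven of the $t_i$ equal $1$, so $e\ge1+14=15$.
* $T=4$: the remaining $t_i$ sum to $3$. The splittings $(2,1)$ and $(1,1,1)$ cost at least $5$, giving $e\ge4+4+5=13$. The splitting $(3)$ only gives $e\ge4+4+4=12$, and has to be examined.

Suppose then $T=4$ and $e\le12$. All the bounds must be equalities: $d_1=4$, there is one $w=w_i$ with $t_i=3$ and $d_i=4$, and $d_j=0$ for all other $j$. For $j>i$ the vertex $w_j$ has no neighbour in $G_j$, so it is adjacent neither to any later $w_k$ nor to any vertex of $N=N(v)$. Hence each edge of $G_i$ either contains $w$ or lies inside $N$. The three edges in the $G_i$-neighbourhood of $w$ do not contain $w$, so they lie in $N$. Now $G[N]$ is triangle-free with $|N|=d_1=4$ vertices and $T=4$ edges. By the equality case of Mantel's theorem it is $K_{2,2}$, a $4$-cycle. Three edges of a $4$-cycle cover all four vertices, so $w$ is adjacent to all of $N$. Then all four edges of $G[N]$ form triangles with $w$, so $t_i\ge4$, a contradiction. Hence $e\ge13$ and $A=2e\ge26$.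

For the example, the $2\times3\times1$ block has $2(6+3+2)=22$ boundary squares. A cube on top covers one of them and adds five, so $V=7$ and $A=26$. It is a ball, and it is CAT(0), because two CAT(0) boxes glued along a common convex square form a CAT(0) space. $\square$

So the inequality of Theorem 1 holds for all $V$ and is attained by CAT(0) balls for $V=n^3$, but for some $V$, such as $V=7$, the minimum of $A$ over CAT(0) balls is strictly larger than the minimum over lattice sets.
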